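# A tunnel number one knot that is not $(1,1)$ and whose double branched cover has Heegaard genus two

## 1. A Möbius band in a solid torus, with one twisted strip attached

Let $S^3=V\cup_T W$ be the standard splitting into two solid tori. A class $(m,n)\in H_1(T)$ is the class of a curve that winds $m$ times along the core of $V$ and $n$ times along the core of $W$; so $m$ is the algebraic number of crossings with a meridian of $V$. Draw on $T$ the right-handed torus knot $K_0=T(8,13)$, of class $(8,13)$, and choose a small disc $D\subset T$ that meets $K_0$ in two adjacent parallel arcs. Inside $D$ we can do two things.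

We can insert $s$ full twists into the two strands. The result is the twisted torus knot $K_s=T(8,13;2,s)$. The two strands are parallel as oriented arcs, so for $s>0$ the new crossings are positive.

Or we can replace the two strands $||$ by the other planar smoothing $\asymp$. This gives a curve $K_\infty$ that still lies on $T$. We shall compute in Section 4 that $K_\infty$ is connected and has class $\pm(2,3)$.

A curve of class $(2,d)$ with $d$ odd bounds a Möbius band $Mb$ properly embedded in $V$: sweep a diameter of the meridian disc once around $V$ while it makes an odd number of half turns. And the two strands of $K_s$ inside the twist region are the two long sides of a strip $b$ with $s$ full twists, whose short sides lie on the two arcs of $\asymp$. Hence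
$$F=Mb\cup b,\qquad \partial F=K_s,\qquad \chi(F)=0-1=-1 .$$

This surface is the object on which the first half of the talk turns. We shall see that $S^3$ cut open along $F$ is a handlebody of genus $2$. Take two copies of it and glue them along their boundaries so that each copy continues the other across $F$: the result is the double cover of $S^3$ branched along $K_s$. So this double cover is a union of two genus $2$ handlebodies, although nothing here puts $K_s$ into a simple position with respect to a sphere or a torus. In the second half we bound the Jones polynomial at a fifth root of unity, and the bound shows that for suitable $s$ the knot $K_s$ really has no such position with respect to a torus.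

## 2. Tunnel number one, $(1,1)$-position, double branched covers

A **handlebody** of genus $g$ is a ball with $g$ one-handles (always orientable here). A **Heegaard splitting** of genus $g$ of a closed 3-manifold $M$ writes $M$ as a union of two handlebodies of genus $g$ along their common boundary; the **Heegaard genus** of $M$ is the smallest such $g$. Genus $0$ means $S^3$, and genus $\le1$ means $S^3$, $S^2\times S^1$ or a lens space. For a knot exterior, a genus $2$ splitting consists of a genus $2$ handlebody and a piece obtained from (torus)$\times I$ by adding one 1-handle on one side.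

**Definition (tunnel number one).** A knot has tunnel number one if its exterior has a Heegaard splitting of genus $2$; equivalently, there is an arc properly embedded in the knot exterior whose complement is a genus $2$ handlebody. Such an arc is called a tunnel.

**Definition (trivial arcs, $(1,1)$-knots).** A properly embedded arc $\alpha$ in a handlebody is *trivial* if it is parallel into the boundary: there is an embedded disc $\Delta$, a *bridge disc*, whose boundary is $\alpha$ together with an arc in the boundary of the handlebody, and which meets that boundary in this arc only. Several arcs are *simultaneously trivial* if they have disjoint bridge discs. A knot $K$ is a $(1,1)$-knot if $S^3$ has a genus $1$ splitting $V\cup_TW$ such that $K\cap V$ and $K\cap W$ are each a single trivial arc. For example, a torus knot $K_0\subset T$ is $(1,1)$: push one subarc of $K_0$ slightly into $V$ and the rest slightly into $W$. All $(1,1)$-knots have tunnel number one.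

**Definition (double branched cover).** The group $H_1(S^3\setminus K)=\mathbb Z$ has exactly one surjection to $\mathbb Z/2$, so $S^3\setminus K$ has exactly one connected double cover. Completing it over $K$ gives the closed manifold $M(K,2)$, with a covering involution whose fixed set is a copy of $K$. We use the textbook fact that $|H_1(M(K,2))|=\det K=|V_K(-1)|$ is an odd number, where $V_K$ is the Jones polynomial. For instance $M(\text{unknot},2)=S^3$.

The question, from Yeonhee Jang and Luisa Paoluzzi, "Double branched covers of tunnel number one knots", arXiv:1905.05366 (2019), is this: *is there a tunnel number one knot that is not $(1,1)$ but whose double branched cover has Heegaard genus $2$?* The answer is yes, and $T(8,13;2,3)$ is an example. Here are the statements.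

**Theorem A.** Let $k\ge 1$, let $d\ge1$ be odd, $\varepsilon=\pm1$, $p=4k$, $q=2kd+\varepsilon>0$, $s\in\mathbb Z$. Let $K_s=T(p,q;2,s)$ be obtained from $K_0=T(p,q)\subset T$ by inserting $s$ full twists into two adjacent strands, as in Section 1.

1. The exterior of $K_s$ has a genus $2$ Heegaard splitting.
2. $M(K_s,2)$ has a Heegaard splitting of genus $2$.
3. If $k\equiv2\pmod5$, $d\equiv3\pmod{10}$, $\varepsilon=1$ and $s\equiv3\pmod5$, then $K_s$ is not $(1,1)$, and $M(K_s,2)$ has Heegaard genus exactly $2$.

For $k=2$, $d=3$ this gives infinitely many pairwise inequivalent knots $T(8,13;2,s)$, $s\equiv3\pmod5$, with $\det=|13-6s|$.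

(Here $\gcd(p,q)=1$, because $q$ is odd and $q\equiv\varepsilon$ mod $k$.)

**Theorem B.** If $K\subset S^3$ is $(1,1)$, then $|V_K(e^{2\pi i/5})|\le\sqrt{(5+\sqrt5)/2}$.

**Theorem C.** $M(K,2)$ has a genus $2$ Heegaard surface invariant under the covering involution if and only if (a) $K$ has a $3$-bridge presentation, or (b) $K$ is $(1,1)$, or (c) $K$ bounds a compact surface $F$ with $\chi(F)=-1$ whose exterior is a genus $2$ handlebody.

Theorem A answers the question, and its third part rests on Theorem B. Theorem C is a supplement, not used for the answer: it says why a surface like the one in Section 1 is the thing to look for. It is proved in the last section.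

## 3. Lifting decompositions of the pair $(S^3,K)$

The obvious way to get a Heegaard splitting of $M(K,2)$ is to decompose $(S^3,K)$ into two simple pieces and to lift both. Let us see what this gives.

A ball with one unknotted arc lifts, in the double cover branched along the arc, to a ball. A ball with $n$ simultaneously trivial arcs is $n$ such balls joined by $n-1$ one-handles disjoint from the arcs. Each handle lifts to two handles, so the lift is a handlebody with $\chi=n-2(n-1)=2-n$, of genus $n-1$. Therefore an $n$-bridge presentation lifts to a splitting of genus $n-1$: genus $1$ for 2-bridge knots, genus $2$ for 3-bridge knots. A solid torus with one trivial arc is one ball with arc plus one handle; its lift has $\chi=1-2=-1$, so it is a genus $2$ handlebody. Thus $(1,1)$-knots have double branched covers of genus at most $2$. The simplest knots cannot answer our question: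

**Lemma 1.** The unknot and all 2-bridge knots are $(1,1)$.

*Proof.* For the unknot this is clear. Let $S^3=B_1\cup B_2$, where each $K\cap B_i$ is a pair of trivial arcs of the knot $K$. Let $t,t'$ be the arcs in $B_1$ and $N$ a thin neighborhood of $t$. Then $\overline{B_1\setminus N}$ is a solid torus, and $t'$ is trivial in it, because $t'$ has a bridge disc disjoint from $t$. On the other side, $B_2\cup N$ is a solid torus. Let $t_1,t_2$ be the arcs in $B_2$. Since $K$ is connected, $t$ joins an end of $t_1$ to an end of $t_2$, so $K\cap(B_2\cup N)=t_1\cup t\cup t_2$ is one arc. Take disjoint bridge discs for $t_1,t_2$ in $B_2$. Near the attaching discs of the handle $N$ they meet $\partial B_2$ in radial segments; join these by a strip in $N$ that runs from the core $t$ radially to $\partial N$, turning along $t$ so as to match the two segments. The result is a bridge disc for $t_1\cup t\cup t_2$. $\square$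

Now take a general tunnel number one knot $K$ with tunnel $\gamma$ and lift the decomposition $S^3=N(K\cup\gamma)\cup H$, with $H$ a genus $2$ handlebody. Every loop in the exterior of $K$ can be moved off $\gamma$, so $H_1(H)$ maps onto $H_1(S^3\setminus K)$ and $H$ lifts to a connected unbranched double cover. It has $\chi=-2$, so it is a handlebody of genus $3$. On the other side $N(K)$ lifts to a solid torus and the 1-handle $N(\gamma)$ lifts to two 1-handles: genus $3$ again. So every tunnel number one knot has $M(K,2)$ of genus at most $3$. This is where the direct approach stops: it gives $3$, one more than we want, and the extra handle comes from the fact that the tunnel lifts twice.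

In all these lifts the covering involution preserves each of the two handlebodies. The way out is to ask for a splitting whose two sides are *exchanged*. Downstairs one then sees a single handlebody, glued to itself along its boundary, and the image of the Heegaard surface is a surface with boundary $K$. That is the surface $F$ of Section 1.

## 4. The class of $K_\infty$ is $(2,d)$

The purpose of this section is to justify the Möbius band. Let $p,q,k,d,\varepsilon$ be as in Theorem A, and let $\gamma\subset D$ be the short arc that joins the two strands, $\gamma\cap K_0=\partial\gamma$.

**Step 1: a basis of $H_1(T)$.** The arc $\gamma$ spans the annulus obtained by cutting $T$ along $K_0$, so $T\setminus(K_0\cup\gamma)$ is an open disc. The points $\partial\gamma=\{P_1,P_2\}$ cut $K_0$ into an oriented arc from $P_1$ to $P_2$ and one from $P_2$ to $P_1$. Closing each along $\gamma$ gives loops of classes $u=(a,a')$ and $v$, with $u+v=(p,q)$. They form a basis of $H_1(K_0\cup\gamma)\cong\mathbb Z^2$. This group maps onto $H_1(T)\cong\mathbb Z^2$, because $T$ is $K_0\cup\gamma$ plus a 2-cell; a surjection $\mathbb Z^2\to\mathbb Z^2$ is an isomorphism. So $u,v$ is a basis of $H_1(T)$, and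
$$aq-a'p=\det(u,u+v)=\det(u,v)=\pm1 .\tag{1}$$

**Step 2: the range of $a$.** Draw $K_0$ as a straight line on the flat torus and $\gamma$ as a short segment in the direction of the meridians of $V$. A parallel meridian is disjoint from $\gamma$, and $K_0$ crosses it exactly $p$ times, always in the same direction. The arc of $u$ accounts for $a$ of these crossings. Hence $0\le a\le p$.

**Step 3: solving (1).** Since $q$ and $d$ are odd, $\frac{q+d}2$ is an integer, and
$$(2k+1)q-\tfrac{q+d}{2}\cdot 4k=q-2kd=\varepsilon .$$
So $2k+1$ is $\varepsilon q^{-1}$ mod $4k$, and (1) says $a\equiv\pm(2k+1)$ mod $4k$. With $0\le a\le4k$ this leaves $a\in\{2k+1,2k-1\}$. Since $p\ge4$, the residues $1$ and $-1$ mod $p$ are different, so $a$ determines the sign in (1) and therefore $a'$. If $a=2k+1$ then $u=(2k+1,\frac{q+d}2)$ and $v=(p,q)-u=(2k-1,\frac{q-d}2)$; if $a=2k-1$ the two are interchanged. In either case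
$$\{u,v\}=\left\{\left(2k+1,\tfrac{q+d}2\right),\left(2k-1,\tfrac{q-d}2\right)\right\}.$$

**Step 4: smoothing.** Both strands run in the same direction through $D$. Follow $K_\infty$: go along the first arc from $P_1$ to $P_2$, arriving at $D$ from below; the smoothing $\asymp$ turns us back down along the other strand, so we traverse the second arc *backwards*, arrive at the top of $D$, and are turned to the start of the first arc. So $K_\infty$ is connected and has class $\pm(u-v)=\pm(2,d)$.

For $T(8,13)$: $u=(5,8)$, $v=(3,5)$, $5\cdot13-8\cdot8=1$, and $u-v=(2,3)$. For $k=1$, $d=3$, $\varepsilon=1$: $(p,q)=(4,7)$, $u=(3,5)$, $v=(1,2)$, and again $u-v=(2,3)$.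

## 5. The arc $\gamma$ is a tunnel for every $K_s$

This section proves Theorem A.1. The twisting is replaced by a surgery that does not change the exterior of $K_0\cup\gamma$.

**Step 1: $s=0$.** The exterior of $K_0\cup\gamma$ consists of two solid tori, coming from $V$ and $W$, glued along the disc $T\setminus N(K_0\cup\gamma)$. It is a genus $2$ handlebody $Y$.

**Step 2: twisting is surgery.** Let $D_c\supset\gamma$ be a disc that meets $K_0$ transversely in the two points $\partial\gamma$, and $c=\partial D_c$. Cut along $D_c$ and reglue after $s$ full rotations. This maps the exterior of $c$ to itself, carries $K_0\cup\gamma$ to $K_s\cup\gamma$ (realize the rotation in $D_c\times[0,1]$, with $\gamma$ in the unmoved level $D_c\times0$), and carries the meridian of $c$ to a slope $\pm1/s$. So the exterior of $K_s\cup\gamma$ is the result of a surgery on $c\subset Y$ along a slope $\mu+n\lambda$ with $n=\pm s$, where $\mu$ is the meridian of $c$ and $\lambda$ its 0-longitude.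

**Step 3: the surgery does nothing.** Inside $Y$ the disc $D_c$ loses a neighborhood of $\gamma$ and becomes an annulus from $c$ to a curve in $\partial Y$; it meets $\partial N(c)$ in $\lambda$. Let $U\subset Y$ be a neighborhood of $N(c)$ together with this annulus. It is a solid torus with core $c$, it meets $\partial Y$ in an annulus and $\overline{Y\setminus U}$ in an annulus, and the cores of both annuli are parallel to $\lambda$. The surgery replaces $U$ by a solid torus $U'$ whose meridian $\mu+n\lambda$ meets $\lambda$ once. Hence each of the two annuli winds exactly once along $U'$, so $U'$ is a product collar between them, and the surgered manifold is homeomorphic to $\overline{Y\setminus U}$. Since $U$ is a collar for the same reason, $\overline{Y\setminus U}\cong Y$.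

So the exterior of $K_s\cup\gamma$ is a genus $2$ handlebody. What remains of the exterior of $K_s$ is a collar of the boundary torus plus the 1-handle $N(\gamma)$. This is a genus $2$ splitting, and Theorem A.1 is proved. $\square$

## 6. Two copies of the exterior of $F$ form $M(K_s,2)$

This section proves Theorem A.2.

**Step 1: $F$ is embedded.** By Section 4, $K_\infty$ has class $\pm(2,d)$ with $d$ odd, so it bounds a properly embedded Möbius band $Mb\subset V$, which near $T$ is a vertical collar over $K_\infty$. Let $b$ be the strip between the two strands of $K_s$ in the twist region, with its short sides on $K_\infty$. Confine the twisting to a small ball around the middle of $D$; this ball misses $Mb$, and outside it $b$ lies in $T$. So $b$ meets $Mb$ only in its short sides. Then $F=Mb\cup b$ has $\partial F=K_s$ and $\chi(F)=-1$.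

**Step 2: the exterior of $Mb$ is a solid torus with a visible collar.** Twisting $V$ along a meridian disc changes $(2,d)$ to $(2,d\pm2)$. So up to a homeomorphism of $V$ we may view $V$ as the mapping torus of a disc under the half turn, with $Mb$ swept out by a diameter. The half turn exchanges the two half discs into which the diameter cuts the disc, so $V\setminus N(Mb)$ is (half disc)$\times S^1$. Write the half disc as (arc)$\times I$, with (arc)$\times0$ on $\partial V$ and (arc)$\times1$ along the diameter. Then $V\setminus N(Mb)$ becomes a product $E\times I$, where $E\times0=E=T\setminus N(K_\infty)$ is an annulus and $E\times1$ lies in the frontier of $N(Mb)$. Hence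
$$X'=S^3\setminus N(Mb)=W\cup_E(E\times I)$$
is a solid torus.

**Step 3: the strip is a boundary-parallel arc.** A neighborhood of $b$ is a neighborhood of its core arc $\beta$, no matter how $b$ is twisted, and $\beta\subset E\times0$. The arc $\beta$ has its endpoints on $\partial E\times0\subset\partial X'$ and its interior in the interior of $X'$. The disc $\beta\times I$ has boundary $\beta$ together with $(\partial\beta\times I)\cup(\beta\times1)\subset\partial X'$. So $\beta$ is a trivial arc in the solid torus $X'$, and removing a neighborhood of it leaves a genus $2$ handlebody. Thus the exterior of $F$ is a genus $2$ handlebody.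

**Step 4: the double cover.** Let $X$ be $S^3$ cut open along $F$, a genus $2$ handlebody. The map $\partial X\to F$ is the quotient by an involution $\iota$ that exchanges the two sides of $F$ and fixes $K_s$, and $S^3=X/(x\sim\iota(x),\ x\in\partial X)$. Put
$$M'=X\times\{0,1\}\,\big/\,\big((x,0)\sim(\iota(x),1),\ x\in\partial X\big).$$
The obvious map $M'\to S^3$ is two-to-one off $K_s$. Over an interior point of $F$ with sides $x,\iota(x)$ there are the two points $(x,0)\sim(\iota(x),1)$ and $(\iota(x),0)\sim(x,1)$, and near each of them one side comes from either sheet, so the map is a covering there. A meridian loop of $K_s$ crosses $F$ once and so exchanges the sheets: the map is branched along $K_s$, and $M'$ is connected. By uniqueness of the connected double cover, $M'=M(K_s,2)$. It is a union of two genus $2$ handlebodies along their boundaries. $\square$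

Everything so far holds for all $s$. For $s=0$ the knot is a torus knot, hence $(1,1)$, so the twisting must now do some work: we need an obstruction to being $(1,1)$.

## 7. The Kauffman bracket at $A=e^{-3\pi i/5}$

The obstruction is the size of the Jones polynomial at one point. Not every point will do. At $t=-1$ there is no bound for $(1,1)$-knots: by Jones' formula, recalled in Section 12, $|V_{T(2,d)}(-1)|=d$ for odd $d$ (by l'Hôpital the quotient is $\frac{-3+(d+1)+(d+2)}{2}=d$), and torus knots are $(1,1)$. At $t=e^{2\pi i/5}$, by contrast, the values on torus knots depend only on residues mod $5$, and Theorem B says that all $(1,1)$-knots stay below one constant. To prove it we need the bracket at the corresponding value of $A$.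

**Conventions.** The bracket $\langle\cdot\rangle$ of framed links in $S^3$ is computed from diagrams with the framing of the plane. Replace each crossing by $A$ times one smoothing plus $A^{-1}$ times the other, where the $A$-smoothing joins the two regions swept by the overstrand when it turns counterclockwise. A trivial loop counts $-A^2-A^{-2}$, and $\langle\emptyset\rangle=1$. Raising the framing by $1$ multiplies the bracket by $-A^3$. Let
$$\zeta=e^{2\pi i/5},\quad \phi=\tfrac{1+\sqrt5}2,\quad \mathcal D=\sqrt{1+\phi^2}=\sqrt{2+\phi}=\sqrt{\tfrac{5+\sqrt5}2},\quad A=e^{-3\pi i/5}.$$
Then
$$A^2=\zeta^2,\quad A^4=\zeta^{-1},\quad A^8=\zeta^{-2},\quad -A^3=\zeta^3,\quad -A^2-A^{-2}=\phi,\quad -A^4-A^{-4}=-\phi^{-1}.$$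
We use $\phi^2=\phi+1$ and $\phi^{-1}=\phi-1=\zeta+\zeta^{4}=2\cos72^\circ$ throughout. For a knot with framing $n$,
$$\langle K\rangle=\phi(-A^3)^nV_K(A^{-4})=\phi\,\zeta^{3n}V_K(\zeta).\tag{2}$$

Tangles with two strands in a ball reduce to combinations of $1$ (two parallel strands) and $U$ (a cup and a cap), with $U^2=\phi U$. Put $f=1-\phi^{-1}U$; then $fU=0$.

**(E1)** *A $0$-framed circle around one strand equals $-\phi^{-1}$ times the strand.* The diagram has two crossings, and near it the circle and the strand bound four regions: inside and outside, left and right. With circle over strand at one crossing and under at the other, both $A$-smoothings join the same two regions, say outside-left with inside-right, and both $A^{-1}$-smoothings join outside-right with inside-left. So after an $A$-smoothing of one crossing, the $A$-smoothing of the other splits off a loop and the $A^{-1}$-smoothing does not: the remaining kink is $A(-A^2-A^{-2})+A^{-1}=-A^3$. After an $A^{-1}$-smoothing the remaining kink is $A+A^{-1}(-A^2-A^{-2})=-A^{-3}$. The total is $A(-A^3)+A^{-1}(-A^{-3})=-A^4-A^{-4}=-\phi^{-1}$.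

**(E2)** *A circle around two strands equals $-\phi^{-1}\cdot1+(1+\phi^{-2})U$; it acts as $-\phi^{-1}$ on $f$ and as $\phi$ on $U$.* Write it as $\alpha\cdot1+\beta U$. Multiply by $U$: the circle slips off, so $\alpha+\beta\phi=\phi$. Next close up one of the two strands to a loop $L$. Then $L$ is a circle around the encircling circle $C$ only, and $C$ encircles $L$ and the remaining strand. Remove $L$ by (E1), then $C$ by (E1); this gives $\alpha\phi+\beta=\phi^{-2}$. Eliminating, $\phi^2-\beta(\phi^2-1)=\phi^{-2}$, so $\beta=\phi^{-1}(\phi^2-\phi^{-2})=\phi-\phi^{-3}=1+\phi^{-2}$ (since $\phi=1+\phi^{-1}$ and $\phi^{-1}-\phi^{-3}=\phi^{-2}$), and $\alpha=\phi-\phi\beta=-\phi^{-1}$. Since $fU=0$ and $U^2=\phi U$, the action is as stated.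

**($\Omega$)** Let $z$ be the core of an annulus and $\Omega=1+\phi z$. By (E1) and (E2): a circle colored by $\Omega$ around one strand gives $0$; around two strands it gives $\phi(1+\phi^{-2})U=\mathcal D^2\phi^{-1}U$; and $\langle\Omega\rangle=1+\phi^2=\mathcal D^2$ on a $0$-framed unknot.

**The Hopf link.** For the $0$-framed Hopf link with annulus cores $z,w$, let $\langle z^i,w^j\rangle$ be the bracket of $i$ parallel copies of one component and $j$ of the other. By (E1), $\langle z,w\rangle=-\phi^{-1}\phi=-1$. The closure of $f$ in the annulus is $w^2-\phi^{-1}\phi=w^2-1$, since the closure of $U$ is a contractible loop. By (E1) and (E2), $k$ circles around $w$, respectively around $w^2-1$, give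
$$\langle z^k,w\rangle=(-\phi^{-1})^k\phi,\qquad\langle z^k,w^2-1\rangle=(-\phi^{-1})^k(\phi^2-1)=(-\phi^{-1})^k\phi .$$
These are equal. With the symmetry of the Hopf link we obtain
$$\langle z^k,\,w^2-w-1\rangle=0=\langle z^2-z-1,\,w^k\rangle\quad\text{for all }k\ge0.\tag{3}$$

## 8. Two planar annuli, their skein spaces and the pairing $H$

A $(1,1)$-knot is a union of a trivial arc in $V$ and a trivial arc in $W$. We want to view its bracket as a pairing of two vectors, and the first task is a model of $V\cup_TW$ in which diagrams can be drawn.

**Definition (skein space).** For an oriented 3-manifold with two framed points on its boundary, the skein space is the complex vector space spanned by framed tangles (one arc between the two points and some closed curves) up to isotopy, modulo the two bracket relations. For a thickened surface with the points on its edge it is spanned by crossingless diagrams. *Example:* for a thickened disc with two points on its edge it is spanned by the single arc.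

**Step 1: the model.** Let $C_V,C_W$ be two round circles of equal radius in the plane forming the standard two-crossing Hopf diagram, and $\ell$ the line through the two crossings. Let $e$ be a planar arc in the unbounded region that joins $C_V$ to $C_W$, symmetric in $\ell$ and crossing $\ell$ once, perpendicularly. Let $R_V$ be a thin planar annulus around $C_V$ together with half of a thin band along $e$ (a tab), and $R_W$ likewise. The tabs meet in an arc of $\ell$ that contains two points $p_1,p_2$, framed in the plane. Put $V=R_V\times I$, $W=\overline{S^3\setminus V}$, $T=\partial V$.

**Step 2: $W$ is $R_W\times I$ plus a collar.** Move $e$ close to a crossing $x$; sliding its ends along the circles into $x$ turns it into the short vertical segment over $x$. Realize $C_V$ as a flat circle, and let $C_W$ run in a straight line from its point above (or below) $x$ to the point where it pierces the flat disc bounded by $C_V$. Sliding one end of the vertical segment along this line, through straight segments issuing from $x\in C_V$, turns the segment into a radius of the flat disc. That disc is a meridian disc of the solid torus $S^3\setminus N(C_V)$, whose core is $C_W$; so the Hopf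 link exterior is (disc minus a small disc)$\times S^1=T^2\times I$, and the radius is a fiber $\mathrm{pt}\times I$. Therefore the complement of $V\cup(R_W\times I)$ is $T^2\times I$ minus a neighborhood of a fiber, that is ($T^2$ minus a disc)$\times I$: a collar between the parts of $\partial V$ and $\partial(R_W\times I)$ outside the disc where the tabs meet. So an isotopy that is fixed on that disc shrinks $W$ onto $R_W\times I$.

**Step 3: the symmetry.** The rotation by $\pi$ about $\ell$ exchanges the two circles and also exchanges over and under, so it preserves the Hopf diagram. It exchanges $R_V$ and $R_W$ and fixes $p_1,p_2$ and their framings, which point along $\ell$. So every statement about $V$ below has a counterpart for $W$.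

**Step 4: skein spaces and pairing.** Let $S_V,S_W$ be the skein spaces with boundary points $p_1,p_2$; they are the skein spaces of $R_V,R_W$ with two points on the outer boundary. Gluing gives a bilinear form
$$H:S_V\times S_W\to\mathbb C,\qquad H(x,y)=\langle x\cup y\rangle .$$
A simple arc in the annulus $R_V$ from $p_1$ to $p_2$ is parallel to one of the two arcs of the outer boundary: either the short arc $a$ in the tab, or the arc $a'$ that goes once around. Non-contractible closed curves disjoint from it are copies of the core $z$ and lie between it and the inner boundary. So $S_V$ is spanned by $z^ja,\ z^ja'$ with $j\ge0$, the copies of $z$ being inside. Similarly $S_W$ is spanned by $w^jb,\ w^jb'$. Put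
$$g_0=a,\ \ g_1=za,\ \ g_2=a'-\phi^{-1}za;\qquad g_0'=b,\ \ g_1'=wb,\ \ g_2'=b'-\phi^{-1}wb .$$

**Step 5: values of $H$.** The curve $a\cup b$ is a small trivial loop, $a'\cup b$ is a planar parallel of $C_V$, and $a\cup b'$ one of $C_W$. Hence
$$H(z^ia,w^jb)=\phi\langle z^i,w^j\rangle,\quad H(z^ia',w^jb)=\langle z^{i+1},w^j\rangle,\quad H(z^ia,w^jb')=\langle z^i,w^{j+1}\rangle,\tag{4}$$
and therefore
$$H(z^ig_2,w^jb)=0=H(z^ia,w^jg_2').\tag{5}$$
The knot $a'\cup b'$ is $C_V$ and $C_W$ joined by a planar band. It has a two-crossing diagram, so it is an unknot, and both crossings have the same sign, as they do in a Hopf link with any orientation. So its framing is $\pm2$ and $H(a',b')=\phi(-A^3)^{\pm2}=\phi\zeta^{\pm1}$. With $\langle z,w\rangle=-1$,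
$$h:=H(g_2,g_2')=\phi\zeta^{\pm1}+\phi^{-1}+\phi^{-1}-\phi^{-1}=\phi\zeta^{\pm1}+\phi^{-1},$$
$$|h|^2=\phi^2+\phi^{-2}+2\cos72^\circ=3+\phi^{-1}=2+\phi=\mathcal D^2.\tag{6}$$

Here is what a first attempt at Theorem B meets. A $(1,1)$-knot gives $\langle K\rangle=H(\alpha,\alpha')$ with trivial arcs $\alpha,\alpha'$. But $S_V$ is spanned by infinitely many elements, there are infinitely many trivial arcs in $V$, and expanding an arc in the spanning set gives coefficients on which we have no control. Two things are needed: a quotient of $S_V$ that $H$ still sees and that is finite-dimensional, and a norm on it in which *all* trivial arcs have the same length. The next two sections provide the quotient and the norm, and Section 11 computes the length of all trivial arcs at once.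

## 9. Skein elements that pair to zero

Let $N_V=\{x\in S_V: H(x,y)=0\text{ for all }y\in S_W\}$, write $\equiv$ for congruence mod $N_V$, and define $N_W$ in the same way. The goal is to show that three elements span $S_V/N_V$, and to extract a sliding rule for circles colored by $\Omega$.

**Relation (i).** *$z^2x\equiv zx+x$ for all $x\in S_V$; likewise $w^2y\equiv wy+y$ mod $N_W$.* The inserted copies of $z$ lie in a thin annulus next to the inner boundary of $R_V$. The rest of the link, $x\cup y$, lies in the complementary solid torus, where it equals some combination $\sum c_kw^k$ of powers of the $0$-framed core. So $H(z^2x-zx-x,y)=\sum c_k\langle z^2-z-1,w^k\rangle=0$ by (3).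

**Relation (ii).** *$(\phi z+1)(a'-a)\equiv0$.*

By (i), and since $b'=g_2'+\phi^{-1}wb$, the space $S_W/N_W$ is spanned by $b,\ wb,\ g_2',\ wg_2'$. It suffices to pair with these.

*With $w^jb$.* By (4) and $1-\phi^2=-\phi$, the pairing is
$$\phi\langle z^2,w^j\rangle+\langle z,w^j\rangle-\phi^2\langle z,w^j\rangle-\phi\langle1,w^j\rangle=\phi\langle z^2-z-1,w^j\rangle=0 .$$

*With $w^jg_2'$, $j=0,1$.* Write $a'-a=g_2+(\phi^{-1}z-1)a$. By (5) the second summand, multiplied by $\phi z+1$, pairs to $0$ with $w^jg_2'$, so we need
$$\phi H(zg_2,w^jg_2')+H(g_2,w^jg_2')=0 .$$
The innermost curve $z$ bounds a disc that meets only the strands running around $R_W$, each once, and we can shrink $z$ to a circle around these strands.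

For $j=0$, each of the two terms of $g_2'=b'-\phi^{-1}wb$ has exactly one such strand (the arc $b$ stays in the tab). By (E1) the sum is $\phi(-\phi^{-1})h+h=0$.

For $j=1$, each term of $wg_2'=wb'-\phi^{-1}w^2b$ has two strands, and (E2) applies. Insert $U$ into $w\cup b'$: we get a single simple arc, which follows $b'$ up to the place of insertion, then runs along $w$ backwards once around, then along the rest of $b'$. Its winding number is $1-1=0$, so it is isotopic to $b$. Insert $U$ into $w^2b$: the two copies of $w$ become one contractible loop, so we get $\phi b$. Thus $U$ turns $wg_2'$ into $b-\phi^{-1}\phi b=0$, only the term $-\phi^{-1}\cdot1$ of (E2) survives, and $H(zg_2,wg_2')=-\phi^{-1}H(g_2,wg_2')$. The sum is again $0$. This proves (ii).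

By (i), $S_V/N_V$ is spanned by $a,za,a',za'$, and (ii) expresses $za'$ through the others. So
$$S_V/N_V\text{ is spanned by }g_0,g_1,g_2,\qquad S_W/N_W\text{ by }g_0',g_1',g_2'.\tag{7}$$

**(Slide).** *Let $J$ be a $0$-framed unknot colored by $\Omega$. Let $R$ be an embedded annulus with core $J$ inducing the $0$-framing, $\partial_+R$ one of its boundary circles, and $c_1,c_2$ two arcs with $c_1\cup c_2=\partial_+R$ and common endpoints. Let $L_1,L_2$ be framed links disjoint from $J$ that agree outside $R\times I$ and meet $R\times I$ in $c_1$, respectively $c_2$, pushed into $R\setminus J$ (endpoints fixed) and framed in $R$. Then $\langle L_1\cup J(\Omega)\rangle=\langle L_2\cup J(\Omega)\rangle$.*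

*Proof.* The annulus $R$ is unknotted and untwisted, like $R_V$. So there is an orientation-preserving diffeomorphism of $S^3$ that takes $R\times I$ to $R_V\times I=V$, $\partial_+R$ to the outer boundary of $R_V$, and the endpoints of the arcs to $p_1,p_2$. (The two boundary circles of a planar annulus can be exchanged by an inversion of the plane, composed with a reflection of the heights to preserve orientation, so the choice of $\partial_+R$ does not matter.) It takes $c_1,c_2$ to $a,a'$ in some order, and $J$ to the core, inside the arcs. The part of $L_1$ and $L_2$ outside becomes some $y\in S_W$. The difference of the two sides is $\pm H((1+\phi z)(a-a'),y)$, which vanishes by (ii). $\square$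

## 10. A Hermitian form from the double of the solid torus

Now we construct the norm. The pairing of $x$ with $y$ will be the bracket of $x$ glued to the mirror image of $y$, in the presence of a circle colored by $\Omega$.

**Step 1: definition.** By an orientation-preserving diffeomorphism of $S^3$ realize $V$ as the thickened planar annulus $1\le r\le2$ with $p_1,p_2$ on $r=2$. For $y\in S_V$ let $\bar y$ be its image under $r\mapsto4-r$, with coefficients conjugated; it lives over $2\le r\le3$. This respects the skein relations: the reflection exchanges the two smoothings, and $\bar A=A^{-1}$. Put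
$$B(x,y)=\mathcal D^{-2}\,\langle x\cup\bar y\cup J(\Omega)\rangle,$$
where $J$ is a circle around the band $1\le r\le3$, away from $p_1,p_2$.

**Step 2: $B$ is Hermitian and descends to $S_V/N_V$.** It is linear in $x$ and conjugate-linear in $y$. Extend $r\mapsto4-r$ to an orientation-reversing diffeomorphism of the 2-sphere; times the identity on heights it takes $x\cup\bar y\cup J$ to $\bar x\cup y\cup J$. A reflection conjugates the bracket at our $A$, and $\Omega$ has real coefficients, so $B(y,x)=\overline{B(x,y)}$. Moreover $B(x,y)$ is the $H$-pairing of $x$ with a skein in the complement of $V$, so it vanishes for $x\in N_V$, and by symmetry for $y\in N_V$.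

**Step 3: values.** We use ($\Omega$), and count the strands that pass through $J$.

* $a\cup\bar a$ is a small loop away from $J$: $B(a,a)=\mathcal D^{-2}\phi\mathcal D^2=\phi$.
* For $(za,a)$ and $(a',a)$ one strand passes through $J$: $B(za,a)=B(a',a)=0$.
* For $(za,za)$ the strands $z,\bar z$ pass through $J$ and $a\cup\bar a$ is a separate loop; $\Omega$ gives $\mathcal D^2\phi^{-1}U$, and inserting $U$ into $z\cup\bar z$ gives one loop: $B(za,za)=\phi^{-1}\phi\cdot\phi=\phi$.
* For $(a',za)$ the closed curve $a'\cup\bar a$ and $\bar z$ pass through $J$; inserting $U$ gives one loop: $B(a',za)=\phi^{-1}\phi=1$.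
* For $(a',a')$ the curve $a'\cup\bar a'$ passes twice through $J$; inserting $U$ cuts it into two contractible loops, one containing $p_1$ and one containing $p_2$: $B(a',a')=\phi^{-1}\phi^2=\phi$.

Hence $B(g_1,g_0)=0$, $B(g_2,g_0)=0$, $B(g_2,g_1)=1-\phi^{-1}\phi=0$ and $B(g_2,g_2)=\phi-2\phi^{-1}+\phi^{-2}\phi=\phi-\phi^{-1}=1$. So if $x\equiv\sum x_ig_i$, then
$$\|x\|^2:=B(x,x)=\phi|x_0|^2+\phi|x_1|^2+|x_2|^2\ge0,\tag{8}$$
and the vectors $g_0/\sqrt\phi,\ g_1/\sqrt\phi,\ g_2$ form an orthonormal basis of $S_V/N_V$. The symmetry of Section 8 transports everything to $W$.

**Step 4: $H$ is $\mathcal D$ times a unitary pairing.** In the orthonormal bases, (4), (5), (6) and $\langle z,w\rangle=-1$ give the matrix of $H$: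
$$\begin{pmatrix}1&\phi\\\phi&-1\end{pmatrix}\oplus(h).$$
The first block is real symmetric with square $(1+\phi^2)I=\mathcal D^2I$, and $|h|=\mathcal D$. So the matrix is $\mathcal D$ times a unitary matrix, and by Cauchy–Schwarz
$$|H(x,y)|\le\mathcal D\,\|x\|\,\|y\|.\tag{9}$$

As a test, look at the two trivial arcs we know. We have $\|a\|^2=\phi$, and from $a'=g_2+\phi^{-1}g_1$ we get $\|a'\|^2=1+\phi^{-2}\phi=1+\phi^{-1}=\phi$. The lengths agree. This is no accident.

## 11. Every trivial arc has squared norm $\phi$

**Lemma 2.** Let $\alpha\subset V$ be a trivial arc from $p_1$ to $p_2$, with any framing compatible with the framed points. Then $\|\alpha\|^2=\phi$. The same holds in $W$.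

We have to evaluate $\langle\alpha\cup\bar\alpha\cup J(\Omega)\rangle$. In $S^3$ the link $\alpha\cup\bar\alpha\cup J$ can be complicated. The point is that after $0$-surgery on $J$ the curve $\alpha\cup\bar\alpha$ becomes a trivial unknot, and that (Slide) lets us perform the trivializing isotopy without changing the bracket.

**Step 1: surgery on $J$ gives the double of $V$.** Let $Q=[1,3]\times I$ and $V_3=Q\times S^1$, the thickened annulus $1\le r\le3$. The circle $J$ is isotopic in the complement of $V_3$ to $\partial Q\times\mathrm{pt}$, hence to the core of the solid torus $\overline{S^3\setminus V_3}$. Its $0$-longitude is isotopic to $\partial Q\times\mathrm{pt}$ too, since this curve bounds $Q\times\mathrm{pt}$ away from $J$. So $0$-surgery on $J$ turns $\overline{S^3\setminus V_3}$ into a solid torus with meridian $\partial Q\times\mathrm{pt}$, which we write as $Q'\times S^1$ for a disc $Q'$, and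
$$S^3_0(J)=(Q\cup Q')\times S^1=S^2\times S^1 .$$
The core of the surgery solid torus is $\kappa=q'\times S^1$ with $q'$ in the interior of $Q'$.

**Step 2: $\alpha\cup\bar\alpha$ bounds a disc there.** The reflection $r\mapsto4-r$ of $Q$ extends to a reflection of the sphere $Q\cup Q'$; this gives an involution $\rho$ of $S^3_0(J)$. Let $V^+$ be the half (hemisphere)$\times S^1$ that contains $V$; then $\partial V^+=\mathrm{Fix}(\rho)\ni p_1,p_2$. Now $V^+$ is $V$ with a collar added along $\partial V$ minus the open face $r=2$, and $\alpha$ stays away from that part of $\partial V$. So there is a homeomorphism $V\to V^+$ that fixes $\alpha$ pointwise. It carries a bridge disc of $\alpha$ in $V$ to a bridge disc $\Delta$ of $\alpha$ in $V^+$, with $\Delta\cap\partial V^+$ an arc. Then $\Delta\cup\rho(\Delta)$ is an embedded disc with boundary $\alpha\cup\rho(\alpha)=\alpha\cup\bar\alpha$. Shrinking along it, we see that $\alpha\cup\bar\alpha$ is isotopic in $S^3_0(J)$ to a small unknot in a ball disjoint from $\kappa$.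

**Step 3: the isotopy does not change the bracket.** Make the isotopy generic. Then the moving curve is disjoint from $\kappa$ except at finitely many times, when one strand crosses $\kappa$ transversally. Between these times the isotopy can be pushed out of the surgery solid torus, so it is an isotopy in $S^3\setminus N(J)$ and preserves $\langle\,\cdot\,\cup J(\Omega)\rangle$.

At a crossing choose local coordinates in which $\kappa$ is straight and the strand moves within a plane $P$ transverse to $\kappa$, from one side of $\kappa$ to the other. Push twists of the framing along the curve out of the ball, so that the strand is framed in $P$. Take a thin tube about $\kappa$ as the surgery solid torus. Before and after the crossing the strand runs along two complementary arcs $c_1,c_2$ of a circle in $P$ around the tube. This circle is parallel to a meridian of the tube, which is a $0$-longitude of $J$. In $P$ there is an annulus between the circle and the tube; in $S^3$ continue it inside $N(J)$ from the $0$-longitude to $J$ and slightly beyond. The result is an annulus $R$ with core $J$, inducing the $0$-framing, and $c_1\cup c_2=\partial_+R$; the two positions of the strand are $c_1$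 and $c_2$, pushed slightly into $R$ and framed in $R$, and the rest of the curve is the same and misses $R\times I$. So (Slide) applies, and the bracket with $J(\Omega)$ does not change.

**Step 4: the value.** At the end we have a small unknot with some framing $n$, separated from $J$. So
$$|B(\alpha,\alpha)|=\mathcal D^{-2}\,\big|\phi(-A^3)^n\big|\,\langle J(\Omega)\rangle=\mathcal D^{-2}\phi\,\mathcal D^2=\phi .$$
Since $B(\alpha,\alpha)\ge0$ by (8), $\|\alpha\|^2=\phi$. For $W$, use the shrinking isotopy of Section 8, Step 2, which takes trivial arcs of $W$ to trivial arcs of $R_W\times I$, and the symmetry. $\square$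

**Proof of Theorem B.** Let $K$ be $(1,1)$ with respect to some genus $1$ splitting of $S^3$. Since $H_1(S^3)=0$, the meridians of its two solid tori have intersection number $\pm1$ and can be taken to meet once. A diffeomorphism between the tori that matches the two pairs of meridians, suitably oriented, extends over both solid tori; so an orientation-preserving diffeomorphism of $S^3$ takes the splitting to $V\cup_TW$. Moving points along $T$, we may assume $K\cap T=\{p_1,p_2\}$. Then $K=\alpha\cup\alpha'$ with trivial arcs $\alpha\subset V$, $\alpha'\subset W$. Frame both compatibly with $p_1,p_2$. By (2), (9) and Lemma 2,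
$$\phi\,|V_K(\zeta)|=|H(\alpha,\alpha')|\le\mathcal D\,\sqrt\phi\,\sqrt\phi=\mathcal D\,\phi .$$
So $|V_K(\zeta)|\le\mathcal D=\sqrt{(5+\sqrt5)/2}$. $\square$

For the right-handed trefoil, $V=t+t^3-t^4$ and $|V(\zeta)|^2=3+2(\cos144^\circ-\cos216^\circ-\cos72^\circ)=3-\phi^{-1}\approx2.38$, below $\mathcal D^2\approx3.62$, as it must be.

## 12. The value $V_{K_s}(\zeta)$ exceeds the bound when $s\equiv3$

Here we compute $|V_{K_s}(\zeta)|$ by expanding the twist region.

**Step 1: the twist in terms of $f$ and $U$.** Let $\sigma=A\cdot1+A^{-1}U$. This is the positive crossing of parallel strands: the oriented smoothing has coefficient $A$, and, as a check, a positive kink gives $A(-A^2-A^{-2})+A^{-1}=-A^3$. Then $\sigma f=Af$ and $\sigma U=(A+A^{-1}\phi)U=-A^{-3}U$. Since $1=f+\phi^{-1}U$,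
$$\sigma^{2s}=A^{2s}f+\phi^{-1}A^{-6s}U .$$

**Step 2: insert it into $D$.** Give $K_0$ and $K_\infty$ the framing of $T$; the framing numbers are $pq$ and $2d$. Inserting $1$ gives $K_0$, inserting $U$ gives $K_\infty=T(2,d)$, and inserting $\sigma^{2s}$ gives $K_s$ with some framing:
$$\langle K_s\rangle=A^{2s}\big(\langle K_0\rangle-\phi^{-1}\langle K_\infty\rangle\big)+\phi^{-1}A^{-6s}\langle K_\infty\rangle .$$
Divide by $\phi A^{2s}$, use (2) and $A^{-8}=\zeta^2$, and take absolute values:
$$|V_{K_s}(\zeta)|=\big|F_0+\phi^{-1}F_\infty(\zeta^{2s}-1)\big|,\qquad F_0=\zeta^{3pq}V_{T(p,q)}(\zeta),\quad F_\infty=\zeta^{6d}V_{T(2,d)}(\zeta).\tag{10}$$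

**Step 3: torus knots.** Jones' formula (V. Jones, Ann. of Math. 126 (1987)) is
$$V_{T(p,q)}(t)=t^{(p-1)(q-1)/2}\,\frac{1-t^{p+1}-t^{q+1}+t^{p+q}}{1-t^2}.\tag{11}$$
Since $2$ is invertible mod $5$, $F_0$ depends only on $p,q$ mod $5$ and $F_\infty$ only on $d$ mod $5$. Let $k\equiv2\pmod5$, $d\equiv3\pmod{10}$, $\varepsilon=1$. Then $p=4k\equiv3$, $q=2kd+1\equiv3$, $3pq\equiv2$ and $(p-1)(q-1)/2\equiv2\pmod5$. So
$$F_0=\frac{\zeta^4(1-2\zeta^4+\zeta)}{1-\zeta^2}=\zeta+\zeta^4-\zeta^3,$$
because $(\zeta+\zeta^4-\zeta^3)(1-\zeta^2)=1+\zeta^4-2\zeta^3=\zeta^4(1+\zeta-2\zeta^4)$. Since $d\equiv3\pmod5$ we may use the trefoil for $F_\infty$: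
$$F_\infty=\zeta^{18}(\zeta+\zeta^3-\zeta^4)=\zeta^3(\zeta+\zeta^3-\zeta^4)=\zeta+\zeta^4-\zeta^2 .$$

**Step 4: $s\equiv3\pmod5$.** Then $\zeta^{2s}=\zeta$. Using $1+\zeta+\dots+\zeta^4=0$ and $\phi^{-1}=\zeta+\zeta^4$,
$$F_\infty(\zeta-1)=1-\zeta+2\zeta^2-\zeta^3-\zeta^4=2+3\zeta^2,\qquad\phi^{-1}(2+3\zeta^2)=5\zeta+3\zeta^3+2\zeta^4 .$$
So the number inside $|\cdot|$ in (10) is $6\zeta+2\zeta^3+3\zeta^4$. With $\cos144^\circ=\cos216^\circ=-\phi/2$ and $\cos72^\circ=(\phi-1)/2$,
$$|V_{K_s}(\zeta)|^2=36+4+9+2(12\cos144^\circ+18\cos216^\circ+6\cos72^\circ)=49-30\phi+6(\phi-1)=43-24\phi\approx4.167 .$$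
This is larger than $\mathcal D^2=2+\phi$, because $25\phi<40.46<41$. By Theorem B, **$K_s$ is not $(1,1)$.**

**Remark (the other residues).** Since $\phi^{-1}F_\infty=(\zeta+\zeta^4)(\zeta+\zeta^4-\zeta^2)=2-\zeta+\zeta^2$, the number in (10) can be written as $-1+3\zeta+2\zeta^4+\zeta^{2s}(2-\zeta+\zeta^2)$. For $s\equiv0,1,2,4$ it equals $\zeta-\zeta^3+\zeta^4$, $\ 4\zeta+3\zeta^2+4\zeta^4$, $\ -2+4\zeta+4\zeta^4$, $\ 3\zeta+2\zeta^3+\zeta^4$, with squared absolute values $4-\phi\approx2.38$, $29-16\phi\approx3.11$, $52-32\phi\approx0.22$, $12-7\phi\approx0.67$. All are below $\mathcal D^2\approx3.62$. So in this family Theorem B excludes exactly the class $s\equiv3$, and it says nothing about the others.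

## 13. Heegaard genus exactly two, and infinitely many knots

We finish Theorem A.3 and its last sentence. Let $k,d,\varepsilon,s$ be as in part 3.

**Step 1: tunnel number one.** By Theorem A.1 the exterior of $K_s$ has a genus $2$ splitting. Moreover $K_s$ is nontrivial, since the unknot is $(1,1)$.

**Step 2: the genus of $M(K_s,2)$.** By Theorem A.2 it is at most $2$. Suppose it is at most $1$. Then $M(K_s,2)$ is $S^3$, $S^2\times S^1$ or a lens space. It is not $S^2\times S^1$, since $H_1(M(K_s,2))$ is finite of odd order. If it is $S^3$, then $K_s$ is trivial, by Waldhausen (*Über Involutionen der 3-Sphäre*, Topology 8 (1969)). If it is a lens space, then $K_s$ is a 2-bridge knot, by Hodgson–Rubinstein (*Involutions and isotopies of lens spaces*, LNM 1144 (1985)): a link whose double branched cover is a lens space is a 2-bridge link. By Lemma 1, both contradict that $K_s$ is not $(1,1)$. So the genus is exactly $2$.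

**Step 3: determinants.** Let $(p,q,d)=(8,13,3)$ and evaluate the bracket at $A=e^{i\pi/4}$ instead. There $A^{-4}=-1$, the loop value is $0$, so $U^2=0$, and $A^8=1$. Hence
$$\sigma^{2s}=(A+A^{-1}U)^{2s}=A^{2s}+2s\,A^{2s-2}\,U .$$
Normalize the bracket to be $1$ on the $0$-framed unknot, so that a knot with framing $n$ has the value $(-A^3)^nV_K(-1)$. Up to a root of unity, which includes the factor $A^{2s}$ and the framing of $K_s$, we obtain
$$V_{K_s}(-1)\doteq(-A^3)^{104}V_{T(8,13)}(-1)+2sA^{-2}(-A^3)^6V_{T(2,3)}(-1).$$
Here $(-A^3)^{104}=A^{312}=1$ and $A^{-2}(-A^3)^6=A^{16}=1$. Next, $V_{T(2,3)}(-1)=-1-1-1=-3$. In (11) the numerator for $T(8,13)$ is $1-t^9-t^{14}+t^{21}$, which vanishes at $t=-1$, and by l'Hôpital $V_{T(8,13)}(-1)=(-1)^{42}\cdot\frac{-9+14+21}{2}=13$. So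
$$\det K_s=|V_{K_s}(-1)|=|13-6s| .$$
If $|13-6s|=|13-6s'|$ with $s\ne s'$, then $6(s+s')=26$, which is impossible. So these determinants are pairwise different, and so are the knots $T(8,13;2,s)$; since $\det K_s=|H_1(M(K_s,2))|$, their double branched covers are pairwise different too. Theorem A is proved. $\square$

So $T(8,13;2,3)$, with determinant $5$, has tunnel number one and is not $(1,1)$, and its double branched cover has Heegaard genus exactly $2$.

## 14. Invariant genus two splittings: the proof of Theorem C

Theorem C says that the lifts of Section 3 and the exchange of sides of Section 6 are the only sources of *invariant* genus $2$ splittings. Let $\tau$ be the covering involution on $M=M(K,2)$; it preserves orientation, and $\mathrm{Fix}(\tau)\cong K$. First let $\Sigma$ be a $\tau$-invariant genus $2$ Heegaard surface, $M=V_1\cup_\Sigma V_2$.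

**Case 1: $\tau$ exchanges $V_1$ and $V_2$.** A fixed point lies in both, so $\mathrm{Fix}(\tau)\subset\Sigma$. Near $\mathrm{Fix}(\tau)$ the involution is a rotation by $\pi$ about it, so on $\Sigma$ it acts as a reflection in $\mathrm{Fix}(\tau)$. Hence $F=\Sigma/\tau$ is a compact surface with $\partial F=K$, and $\chi(F)=\chi(\Sigma)/2=-1$, as the fixed circle has Euler characteristic $0$. Further, $S^3=M/\tau=V_1/(x\sim\tau x,\ x\in\Sigma)$, so $S^3$ cut along $F$ is the handlebody $V_1$. This is (c).

**Case 2: $\tau$ preserves $V_1$ and $V_2$.** Then $\tau|_\Sigma$ preserves orientation. By Riemann–Hurwitz $-2=2\chi(\Sigma/\tau)-n$, where $n\ge0$ is the number of fixed points on $\Sigma$. So $\Sigma/\tau$ is a sphere with $n=6$ or a torus with $n=2$. In particular the connected set $\mathrm{Fix}(\tau)$ meets $\Sigma$, so it meets each $V_i$ in arcs only.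

*Step 1: invariant discs.* By the equivariant loop theorem (Meeks–Yau; Kim–Tollefson), an invariant handlebody of positive genus contains an essential disc $\Delta$ with $\tau\Delta=\Delta$ or $\tau\Delta\cap\Delta=\emptyset$. On an invariant disc $\tau$ is not the identity, so it acts as a rotation or as a reflection. If it acts as a reflection, it exchanges the sides of $\Delta$, because it preserves the orientation of $M$; replace $\Delta$ by two parallel copies exchanged by $\tau$, with an invariant ball between them. If it acts as a rotation, it preserves the sides, and $\Delta$ meets $\mathrm{Fix}(\tau)$ in one point, transversally, since $\tau$ acts as $-1$ on the tangent plane of $\Delta$ there. Cut along these discs and iterate in the pieces; for a pair of pieces exchanged by $\tau$, cut one arbitrarily and the other correspondingly. New discs can be pushed off the scars of old ones by an equivariant expansion from a point of the scar that is not on the new discs. For a scar invariant under $\tau$ this point is its center: a fixed point on the boundary of a new disc would make $\tau$ act on it as a reflection, and such discs have been replaced. In the end $V_i$ is cut into balls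 by a $\tau$-invariant family of disjoint discs, and $\tau$ acts on each invariant disc of the family as a rotation.

*Step 2: the quotient of the balls.* Two balls exchanged by $\tau$ give a ball without singular points. On an invariant ball the fixed set is one arc, by Smith theory, as $\tau$ preserves orientation. Extend the involution over a second ball as a cone, to get an involution of $S^3$ that fixes a circle. By Waldhausen this involution is conjugate to a rotation; so its quotient is $S^3$ with an unknot. The quotient of the added ball is a neighborhood of a point of this unknot. What remains, the quotient of our ball, is a ball with one unknotted arc.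

*Step 3: reassembly.* So $V_i/\tau$ is obtained from balls with no singular arc or one unknotted singular arc by attaching 1-handles: one without singular points for each pair of exchanged discs, and one with singular core for each invariant disc. A handle with singular core never joins the two ends of one singular arc, as $V_i/\tau$ contains no closed singular curve. So it joins two different balls with arcs, and the result is again a ball with one unknotted arc. After absorbing all these handles, all remaining 1-handles are non-singular, and the bridge discs can be moved off their attaching discs. Hence $V_i/\tau$ is a handlebody with simultaneously trivial arcs. By the list for $\Sigma/\tau$, either both $V_i/\tau$ are balls with three trivial arcs, or both are solid tori with one trivial arc. Since $V_1/\tau\cup V_2/\tau=S^3$, these are (a) and (b).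

**Conversely.** In cases (a) and (b) use the computation of Section 3. A ball with three trivial arcs is three balls with one unknotted arc each and two non-singular handles; a solid torus with one trivial arc is one such ball and one handle. Whatever homomorphism to $\mathbb Z/2$ sending the meridians to $1$ defines the double branched cover, each ball lifts to a ball and each handle to two handles. The lifts are handlebodies with $\chi=3-4=-1$ and $\chi=1-2=-1$, that is, of genus $2$. So the bridge sphere, respectively torus, lifts to an invariant genus $2$ Heegaard surface. In case (c) apply Step 4 of Section 6: it only uses that $S^3$ cut along $F$ is a genus $2$ handlebody $X$ and $\partial F=K$. The common boundary of $X\times0$ and $X\times1$ is a genus $2$ Heegaard surface, and the covering involution $(x,0)\leftrightarrow(x,1)$ preserves it and exchanges its sides. $\square$
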